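\title{Heisenberg actions on the plane with a central translation}

\begin{abstract}
Let the integer Heisenberg group act on the plane by homeomorphisms, and suppose that the commutator $h$ of the two generators is conjugate to a translation. We prove that the image group is conjugate to a group generated by the vertical unit translation and a lift of a torus homeomorphism homotopic to the linear map $\left(\begin{smallmatrix}1&1\\0&1\end{smallmatrix}\right)$. The element that becomes the vertical translation need not be one of the given generators; the possible choices are the elements over the primitive lattice points of an open convex cone and its negative. The proof plays the area enclosed by a loop in $\mathbb Z^2$ against its length, through an inequality that comes from the order of the cusps of a punctured annulus.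
\end{abstract}

\section{Introduction}\label{sec:intro}

Let
\[
H=\langle X,Y,Z \mid Z=[X,Y],\ [X,Z]=[Y,Z]=1\rangle ,\qquad [a,b]=aba^{-1}b^{-1},
\]
be the integer Heisenberg group. A \emph{Heisenberg action on the plane} is a homomorphism $\phi\colon H\to\mathrm{Homeo}(\mathbb R^2)$. We write $f=\phi(X)$, $g=\phi(Y)$, $h=\phi(Z)$, so that $h=[f,g]$ is central in $\phi(H)=\langle f,g\rangle$. The basic example is
\[
f_0(x,y)=(x+y,y),\qquad g_0(x,y)=(x,y+1),\qquad h_0(x,y)=(x+1,y).
\]
Applying $g_0^{-1},f_0^{-1},g_0,f_0$ in turn gives $(x,y)\mapsto(x,y-1)\mapsto(x-y+1,y-1)\mapsto(x-y+1,y)\mapsto(x+1,y)$, so $[f_0,g_0]=h_0$.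

This example can be deformed, because $f_0$ descends to the torus $\mathbb T^2=\mathbb R^2/\mathbb Z^2$ and only its homotopy class there matters. For $d\in\mathbb Z$ let $L_d=\left(\begin{smallmatrix}1&d\\0&1\end{smallmatrix}\right)$, so that $f_0=L_1$.

\begin{lemma}\label{lem:lift}
For $\tilde f\in\mathrm{Homeo}(\mathbb R^2)$ the following are equivalent.
\begin{enumerate}
\item[(i)] $\tilde f$ is a lift of a homeomorphism of $\mathbb T^2$ homotopic to the map induced by $L_d$.
\item[(ii)] $\tilde f(p+w)=\tilde f(p)+L_dw$ for all $p\in\mathbb R^2$ and $w\in\mathbb Z^2$.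
\item[(iii)] $\tilde f$ commutes with $h_0$, and $[\tilde f,g_0]=h_0^d$.
\end{enumerate}
\end{lemma}

\begin{proof}
The two relations in (iii) read $\tilde fh_0=h_0\tilde f$ and $\tilde fg_0=h_0^dg_0\tilde f$; these are the cases $w=(1,0)$ and $w=(0,1)$ of (ii). The vectors $w$ for which (ii) holds for all $p$ form a subgroup of $\mathbb Z^2$, so (ii) and (iii) are equivalent. Assume (i). Then $\tilde f(p+w)-\tilde f(p)$ is an integer vector depending continuously on $p$, hence constant; it is the image of $w$ under the induced map on $\pi_1(\mathbb T^2)=\mathbb Z^2$, which depends only on the homotopy class. This gives (ii). Assume (ii). Then $\tilde f(\tilde f^{-1}(p)+L_{-d}w)=p+w$, that is, $\tilde f^{-1}(p+w)=\tilde f^{-1}(p)+L_{-d}w$. So $\tilde f$ and $\tilde f^{-1}$ both descend to $\mathbb T^2$, and $\tilde f$ induces a homeomorphism. For each $r\in[0,1]$ the map $p\mapsto(1-r)\tilde f(p)+rL_dp$ also satisfies the identity in (ii), so this family descends to a homotopy on $\mathbb T^2$.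
\end{proof}

A \emph{lifted toral Heisenberg group} is a subgroup $\langle\tilde f,g_0\rangle\subset\mathrm{Homeo}(\mathbb R^2)$, where $\tilde f$ is a lift of a homeomorphism of $\mathbb T^2$ homotopic to the linear map induced by $f_0$. By Lemma~\ref{lem:lift}, $X\mapsto\tilde f$, $Y\mapsto g_0$ defines a Heisenberg action with $Z\mapsto h_0$: the central element is a translation. The following question, which comes from Parkhe~\cite{Parkhe}, asks whether this property characterizes these groups.

\medskip
\noindent\textbf{Question.} \emph{Let $\phi$ be a Heisenberg action on the plane such that $h$ is conjugate in $\mathrm{Homeo}(\mathbb R^2)$ to a nontrivial translation. Is $\phi(H)$ conjugate to a lifted toral Heisenberg group?}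
\medskip

Lemma~\ref{lem:lift} shows what is at stake. Condition (iii) is pure algebra, so once $h$ and a suitable second element $t$ have been conjugated simultaneously to $h_0$ and $g_0$, the remaining generator is automatically a lift of the required kind. The problem is to find $t$: an element that acts on the open annulus $A=\mathbb R^2/\langle h\rangle$ like the vertical translation, with a torus as quotient. The hypothesis says nothing about how $f$ and $g$ move points of $A$, and for two commuting maps that commute with $h$ no such element need exist (take $f=g=\mathrm{id}$). What speaks for a positive answer is that the relation $[f,g]=h$ forces points to travel far up and down the annulus; Section~\ref{sec:setup} shows this in the simplest case. The answer is yes.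

\begin{theorem}\label{thm:main}
Let $\phi\colon H\to\mathrm{Homeo}(\mathbb R^2)$ be a Heisenberg action with $h$ conjugate to a nontrivial translation. Then there are $\Psi\in\mathrm{Homeo}(\mathbb R^2)$ and $u,t\in\phi(H)$ such that $\phi(H)=\langle u,t\rangle$, $\Psi h\Psi^{-1}=h_0$, $\Psi t\Psi^{-1}=g_0$, and $\tilde f=\Psi u\Psi^{-1}$ is a lift of a torus homeomorphism homotopic to the linear map induced by $f_0$. Thus $\phi(H)$ is conjugate to the lifted toral Heisenberg group $\langle\tilde f,g_0\rangle$.
\end{theorem}

The first guess, $t=g^{\pm1}$, is wrong in general. For $f=g_0$ and $g=f_0^{-1}$ one has $[f,g]=h_0$, but $g$ fixes every point of the line $y=0$. It can happen that neither generator works.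

\begin{example}\label{ex:sine}
Let $\tilde f(x,y)=(x+y+\sin2\pi x,\ y+\sin 2\pi x)$, the composite of $(x,y)\mapsto(x,y+\sin2\pi x)$ and $f_0$. It satisfies condition (ii) of Lemma~\ref{lem:lift} with $d=1$, so $[\tilde f,g_0]=h_0$, and $[\tilde f,\tilde fg_0]=\tilde f[\tilde f,g_0]\tilde f^{-1}=h_0$. Hence $X\mapsto\tilde f$, $Y\mapsto\tilde fg_0$ is a Heisenberg action with $Z\mapsto h_0$. Both generators have fixed points: $\tilde f(0,0)=(0,0)$ and $\tilde fg_0(\frac34,0)=\tilde f(\frac34,1)=(\frac34,0)$. Neither is conjugate to $g_0^{\pm1}$.
\end{example}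

The proof determines all possible $t$, and it works for the relation $[f,g]=h^d$ with any $d\neq0$; this generality is needed in the proof itself, when we pass to a subgroup of index two in Section~\ref{sec:torus}. Let $f,g$ commute with $h$ and satisfy $[f,g]=h^d$. They induce commuting homeomorphisms $F,G$ of $A=\mathbb R^2/\langle h\rangle$, and $(a,b)\in\mathbb Z^2$ acts on $A$ by $F^aG^b$. The elements $f^ag^bh^l$, $l\in\mathbb Z$, are said to lie \emph{over} $(a,b)$. A lattice point $(a,b)$ is \emph{primitive} if $\gcd(a,b)=1$. A group acts \emph{properly discontinuously} if each compact set meets only finitely many of its translates, counted by group elements.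

\begin{theorem}\label{thm:strong}
Let $f,g,h\in\mathrm{Homeo}(\mathbb R^2)$, with $h$ conjugate to a nontrivial translation and commuting with $f$ and $g$, and $[f,g]=h^d$ with $d\ne0$. Let $\mathcal G=\langle f,g,h\rangle$ and $A=\mathbb R^2/\langle h\rangle$.
\begin{enumerate}
\item[(a)] There is $\Psi\in\mathrm{Homeo}(\mathbb R^2)$ with $\Psi h\Psi^{-1}=h_0$ and $\Psi\mathcal G\Psi^{-1}=\langle\tilde f,g_0,h_0\rangle$, where $\tilde f$ is a lift of a torus homeomorphism homotopic to the map induced by $L_d$.
\item[(b)] Every element of $\mathcal G$ preserves each of the two ends of $A$.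
\item[(c)] The set $\mathcal N\subset S^1$ of good directions (Definition~\ref{def:good}) is nonempty and compact, and $0\notin\mathrm{conv}\,\mathcal N$. An element $T\in\mathbb Z^2$ generates an infinite cyclic group acting freely and properly discontinuously on $A$ if and only if $\langle\nu,T\rangle$ has constant strict sign for $\nu\in\mathcal N$.
\item[(d)] The set $\mathcal C=\{\xi\in\mathbb R^2:\langle\nu,\xi\rangle>0\text{ for all }\nu\in\mathcal N\}$ is a nonempty open convex cone. The elements $t\in\mathcal G$ with $\Psi t\Psi^{-1}=g_0$ for some $\Psi$ as in (a) are exactly those over primitive lattice points of $\mathcal C\cup(-\mathcal C)$.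
\end{enumerate}
\end{theorem}

The proof has three steps. The winding inequality (Section~\ref{sec:winding}) bounds the area of a lattice loop when the loop keeps a finite set of points away from one end of $A$ and, at each moment, keeps one of them at moderate height. Section~\ref{sec:good} defines the good directions, each of which forbids a half-plane of candidates $T$, and uses the inequality to show that some candidates survive. Section~\ref{sec:proper} shows that every survivor acts properly discontinuously. Sections~\ref{sec:torus} and~\ref{sec:cone} deduce the theorems.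

\section{The annulus, the lattice and area}\label{sec:setup}

Throughout, $f,g,h,d,\mathcal G$ are as in Theorem~\ref{thm:strong}; the setting of Theorem~\ref{thm:main} is the case $d=1$. A linear map conjugates a nontrivial translation to $h_0$, so after a conjugation we have $h(x,y)=(x+1,y)$ on $P=\mathbb R^2$. The coordinate $y$ descends to $A=P/\langle h\rangle$ and is called the \emph{height}. Adding the ends $S$ ($y\to-\infty$) and $N$ ($y\to+\infty$) to $A$ gives a sphere $\hat A$. Every homeomorphism of $A$ extends to a homeomorphism of $\hat A$, which either fixes $S$ and $N$ or exchanges them.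

\begin{lemma}\label{lem:ends}
Let $\varphi$ be a homeomorphism of $A$ fixing both ends, and let $c\in\mathbb R$. The height is bounded above on $\varphi(\{y\le c\})$ and bounded below on $\varphi(\{y\ge c\})$, and there is $M$ with $\varphi(\{y\le-M\})\subset\{y<c\}$.
\end{lemma}

\begin{proof}
The image of the compact set $\{y\le c\}\cup\{S\}$ is compact and misses $N$; the image of $\{y\ge c\}\cup\{N\}$ is compact and misses $S$. The last claim is continuity at $S$.
\end{proof}

\subsection*{Algebra}
The quotient of $\mathcal G$ by the central subgroup $\langle h\rangle$ is abelian and generated by the images of $f$ and $g$. So every element of $\mathcal G$ has the form $f^ag^bh^l$, and all commutators are central. The identity $[ab,c]=a[b,c]a^{-1}[a,c]$ then gives $[ab,c]=[a,c][b,c]$, and with $[c,a]=[a,c]^{-1}$ the commutator is bilinear and alternating: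
\begin{equation}\label{eq:bilinear}
[f^ag^bh^l,f^{a'}g^{b'}h^{l'}]=h^{d(ab'-a'b)} .
\end{equation}
If $f^ag^b\in\langle h\rangle$, it is central, and since $d\ne0$ and $h$ has infinite order, \eqref{eq:bilinear} forces $a=b=0$. Hence $\mathcal G/\langle h\rangle\cong\mathbb Z^2$. We write the group $\mathbb Z^2$ additively and its action on $A$ as $(\gamma,z)\mapsto\gamma z$. The four \emph{generators} are $f^{\pm1},g^{\pm1}$; they lie over $\pm e_1,\pm e_2$, and we use the same word for the maps that they induce on $A$.

Call $T\in\mathbb Z^2$ \emph{proper} if for each compact $K'\subset A$ we have $(nT)K'\cap K'=\emptyset$ for all but finitely many $n\in\mathbb Z$. This is the property in Theorem~\ref{thm:strong}(c): if $T$ is proper, then $(jT)z=z$ with $j\neq0$ is impossible (take $K'=\{z\}$), so $T$ generates an infinite cyclic group acting freely and properly discontinuously; conversely, in an infinite cyclic group distinct $n$ give distinct elements.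

\subsection*{Lattice loops}
A \emph{lattice loop} is a sequence $\eta_0,\eta_1,\dots,\eta_n=\eta_0$ in $\mathbb Z^2$ with $\eta_{j+1}-\eta_j\in\{\pm e_1,\pm e_2\}$. Its \emph{sites} are $\eta_0,\dots,\eta_{n-1}$, counted with multiplicity, and $s_j$ denotes the generator over $\eta_{j+1}-\eta_j$. The \emph{signed area} of a closed polygonal curve in the $(a,b)$-plane is $\oint a\,db=\frac12\oint(a\,db-b\,da)$; for a lattice loop $\eta$ with $\eta_j=(a_j,b_j)$ it is $\mathrm{area}(\eta)=\sum_ja_j(b_{j+1}-b_j)$. A lattice loop acts trivially on $A$, but not on $P$.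

\begin{lemma}\label{lem:area}
For a lattice loop $\eta$ we have $s_{n-1}\cdots s_1s_0=h^k$ with $k=-d\,\mathrm{area}(\eta)$.
\end{lemma}

\begin{proof}
By \eqref{eq:bilinear}, $f^ag^{\pm1}=h^{\pm da}g^{\pm1}f^a$, so $g^{\pm1}\cdot f^ag^b=h^{\mp da}f^ag^{b\pm1}$, while $f^{\pm1}\cdot f^ag^b=f^{a\pm1}g^b$. In both cases $s_jf^{a_j}g^{b_j}=h^{-da_j(b_{j+1}-b_j)}f^{a_{j+1}}g^{b_{j+1}}$. Multiplying around the loop gives $s_{n-1}\cdots s_0f^{a_0}g^{b_0}=h^kf^{a_0}g^{b_0}$.
\end{proof}

\subsection*{The simplest case: no orbit has bounded height}
Suppose that the $\mathbb Z^2$-orbit of $z\in A$ lies in $\{|y|\le c\}$. For a generator $s$, the horizontal displacement $x(s(z'))-x(z')$ is invariant under $z'\mapsto h(z')$, because $s$ commutes with $h$; so by compactness it is bounded by some $C$ on the strip $\{|y|\le c\}\subset P$. Take a lift $\tilde z\in P$ of $z$ and the boundary loop of the square $[0,n]^2$. It corresponds to the product $g^{-n}f^{-n}g^nf^n=h^{-dn^2}$, which moves $\tilde z$ horizontally by $|d|n^2$. It does so in $4n$ steps, each starting in the strip and of horizontal size at most $C$. Hence $|d|n^2\le4nC$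 for all $n$, which is false.

In the basic example the same computation shows where the quadratic term comes from. At height $y$ the map $f_0^n$ shifts by $ny$; then $g_0^n$ raises the point to height $y+n$, where $f_0^{-n}$ shifts by $-n(y+n)$; the sum is $-n^2$. Large horizontal steps are available only far up or far down the annulus, and the Heisenberg relation needs them. Everything below refines this comparison of area with length.

\medskip
\noindent\textbf{Standing assumption.} In Sections~\ref{sec:winding}--\ref{sec:proper} we assume that $F$ and $G$ fix the ends $S$ and $N$, so that Lemma~\ref{lem:ends} applies to every $\gamma\in\mathbb Z^2$. Lemma~\ref{lem:bothends} shows that this always holds.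

\section{The winding inequality}\label{sec:winding}

The argument above follows one point around the whole loop and needs its height to be bounded on both sides. We shall have only lower bounds, valid for finitely many points, together with the knowledge that at each moment \emph{some} point, changing with time, has moderate height. The inequality below says that this is enough.

For each $v>0$ fix $M=M(v)>v$ with $s(\{y\le-M\})\subset\{y<-v\}$ for the four generators $s$ (Lemma~\ref{lem:ends}). For $\kappa\ge-v$ let
\[
C_v(\kappa)=\sup\{|x(s(z))-x(z)| : z\in P,\ -M\le y(z)\le\kappa,\ s\text{ a generator}\},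
\]
which is finite by $h$-invariance and compactness, and let $c_v(\kappa)$ be the least integer $\ge C_v(\kappa)+1$. It is the cost of one step made while a point has height at most $\kappa$.

\begin{proposition}[Winding inequality]\label{prop:winding}
Let $\eta_0,\dots,\eta_n=\eta_0$ be a lattice loop, $\Lambda\subset A$ a nonempty finite set, and $\Lambda_j=\eta_j\Lambda$. Assume that every $\Lambda_j$ lies in $\{y\ge-v\}$ and that $\Lambda_j$ has a point of height at most $\kappa_j$. Then
\[
|d|\,|\mathrm{area}(\eta)|\le\sum_{j=0}^{n-1}c_v(\kappa_j).
\]
\end{proposition}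

Here is the typical use. We choose $\Lambda$ as a relay team: for each time $j$ we include a point that arrives at a prescribed place at time $j$.

\begin{corollary}\label{cor:unbounded}
On every $\mathbb Z^2$-orbit in $A$ the height is unbounded below and unbounded above.
\end{corollary}

\begin{proof}
Suppose that the orbit of $z$ lies in $\{y\ge-v\}$ with $v>0$. Let $(\eta_j)$ be the boundary loop of an $n\times n$ lattice square and $\Lambda=\{(-\eta_j)z\}_j$. Each $\eta_k\Lambda$ is contained in the orbit and contains $z$. Proposition~\ref{prop:winding} gives $|d|n^2\le4n\,c_v(y(z))$ for all $n$, which is false since $d\ne0$. If an orbit is bounded above, conjugate $f$ and $g$ by $(x,y)\mapsto(x,-y)$. This map commutes with $h$, so the conjugates satisfy the same hypotheses, and they have an orbit that is bounded below.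
\end{proof}

\begin{remark}\label{rem:lower}
The lower bound cannot be dropped. For $(f_0,g_0)$ and the same $\Lambda$, every $\eta_k\Lambda$ contains $z$, yet the area is $n^2$. There the sets $\eta_k\Lambda$ reach down to height $y(z)-n$, so $v$ must grow with $n$, and $C_v\ge M>v$ because $f_0$ shifts by $M$ at height $-M$.
\end{remark}

The difficulty in Proposition~\ref{prop:winding} is the handover from one point of $\Lambda$ to another: control of the displacement of one point says nothing about the others. On the line it does, for increasing maps that commute with the unit translation.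

\begin{lemma}\label{lem:line}
Let $E_0,\dots,E_n=E_0$ be subsets of $\mathbb R$ with $E_j+1=E_j$, and let $\varphi_j\colon E_j\to E_{j+1}$ be increasing maps with $\varphi_j(e+1)=\varphi_j(e)+1$. Let $e_j\in E_j$ with $e_n=e_0$, and let $m_j$ be integers with $|\varphi_j(e_j)-e_{j+1}|\le m_j$. If $\varphi_{n-1}\cdots\varphi_0(e_0)=e_0+k$, then $|k|\le\sum_jm_j$.
\end{lemma}

\begin{proof}
Let $b_0=e_0$, $b_{j+1}=\varphi_j(b_j)$ and $\mu_j=\sum_{i<j}m_i\in\mathbb Z$. If $e_j-\mu_j\le b_j\le e_j+\mu_j$, then, since $e_j\pm\mu_j\in E_j$, we get $\varphi_j(e_j)-\mu_j\le b_{j+1}\le\varphi_j(e_j)+\mu_j$, hence $|b_{j+1}-e_{j+1}|\le\mu_{j+1}$. By induction $|k|=|b_n-e_n|\le\mu_n$.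
\end{proof}

We must therefore produce ordered sets $E_j$ from the finite sets $\Lambda_j$. A point of the plane has no position in a linear order, but a point of $\Lambda_j$ together with a homotopy class of paths in $A\setminus\Lambda_j$ from the end $S$ to that point does: such data are points on the boundary of the universal cover of $A\setminus\Lambda_j$, and this boundary, with one point over $S$ removed, is a line. The lower bound $y\ge-v$ leaves a region near $S$ free of punctures for all $j$, which serves as a common frame of reference.

\subsection*{Cusps and crosscuts}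
Let $W$ be the Riemann sphere minus a finite set of at least three points, the \emph{punctures}. By the uniformization theorem there is a holomorphic universal covering $p\colon\mathbb H\to W$ by the upper half-plane, with deck group in $\mathrm{PSL}(2,\mathbb R)$. A \emph{horoball} is an open Euclidean disk in $\mathbb H$ tangent to $\mathbb R$, \emph{based} at the point of tangency, or a half-plane $\{\mathrm{Im}\,\zeta>c\}$ with $c>0$, based at $\infty$. Two horoballs have the same base point if and only if one contains the other. We use the standard description of $p$ near a puncture.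
\begin{enumerate}
\item[(H)] Each puncture $a$ has a nested family of connected open sets $\Delta\subset W$, the \emph{horodisks} at $a$, such that the sets $\Delta\cup\{a\}$ form a neighborhood basis of $a$ and each component of $p^{-1}(\Delta)$ is a horoball whose stabilizer in the deck group is generated by a parabolic element fixing its base point.
\end{enumerate}
The base points of these horoballs are the \emph{cusps over $a$}. We record four consequences.
\begin{enumerate}
\item[(C1)] \emph{For each cusp $e$ over $a$ and each horodisk $\Delta$ at $a$, exactly one component $B(e,\Delta)$ of $p^{-1}(\Delta)$ is based at $e$, and these horoballs shrink to $e$ as $\Delta$ shrinks.} If $\Delta'\subset\Delta$, each component over $\Delta'$ lies in a component over $\Delta$, and each component over $\Delta$ maps onto $\Delta$ and so contains a component over $\Delta'$; nested horoballs have the same base point. Distinct components over $\Delta$ are disjoint, so their base points differ. The $B(e,\Delta)$ are nested with empty intersection.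
\item[(C2)] \emph{Cusps over distinct punctures are distinct}, since horoballs over disjoint horodisks are disjoint.
\item[(C3)] Say that a ray $[0,\infty)\to\mathbb H$ \emph{tends to the cusp $e$} if it eventually stays in each $B(e,\Delta)$; by (C1) it then converges to $e$ in $\overline{\mathbb H}=\mathbb H\cup\mathbb R\cup\{\infty\}$. \emph{A ray whose projection to $W$ converges to a puncture $a$ tends to a cusp over $a$}: for each $\Delta$ a tail of the ray is a connected subset of $p^{-1}(\Delta)$, and the components containing the tails are nested.
\item[(C4)] \emph{Let $\varphi\colon W\to W'$ be a homeomorphism of two such surfaces that extends to the spheres, and $\hat\varphi\colon\mathbb H\to\mathbb H$ a lift. Then there is a bijection $e\mapsto\hat\varphi(e)$ from the cusps over $a$ to the cusps over $\varphi(a)$ such that rays tending to $e$ are mapped to rays tending to $\hat\varphi(e)$.} Given a horodisk $\Delta'$ at $\varphi(a)$, choose $\Delta$ at $a$ with $\varphi(\Delta)\subset\Delta'$. The connected set $\hat\varphi(B(e,\Delta))$ lies in one horoball over $\Delta'$, whose base point does not depend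 on $\Delta$ or $\Delta'$, by nesting; call it $\hat\varphi(e)$. The property of rays determines the map on cusps, so a composite of lifts induces the composite map, $\hat\varphi^{-1}$ induces the inverse, and a deck transformation induces its usual action on $\mathbb R\cup\{\infty\}$.
\end{enumerate}
Suppose that $\infty$ is a cusp. A \emph{crosscut ending at $e$} is the image $\rho$ of an injective continuous map $\mathbb R\to\mathbb H$ whose two ends tend to the cusp $\infty$ and to a cusp $e\in\mathbb R$. Then $\rho\cup\{e,\infty\}$ is an arc in the closed disk $\overline{\mathbb H}$ that meets the boundary exactly in its endpoints, and the Jordan curve theorem gives: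
\begin{enumerate}
\item[(J)] $\mathbb H\setminus\rho$ has exactly two components $\mathbb H^-(\rho)$ and $\mathbb H^+(\rho)$, whose closures meet $\mathbb R$ in $(-\infty,e]$ and $[e,\infty)$ respectively.
\end{enumerate}
So a connected set disjoint from $\rho$ with a limit point $e'>e$ on $\mathbb R$ lies in $\mathbb H^+(\rho)$, and a ray in $\mathbb H^+(\rho)$ that converges to $e'\in\mathbb R$ has $e'\ge e$; the same holds for $\mathbb H^-(\rho)$ with the inequalities reversed.

\begin{proof}[Proof of Proposition~\ref{prop:winding}]
The coordinate $x+iy$ identifies $A$ with $\mathbb C/\mathbb Z\cong\mathbb C\setminus\{0\}$ and $\hat A$ with the Riemann sphere. Let $W_j=A\setminus\Lambda_j$; its punctures are $S$, $N$ and the points of $\Lambda_j$, at least three in all. Let $\tilde\Lambda_j\subset P$ be the preimage of $\Lambda_j$, and $P_j=P\setminus\tilde\Lambda_j$, a connected covering space of $W_j$. A holomorphic universal covering $p_j\colon\mathbb H\to W_j$ factors through a universal covering $q_j\colon\mathbb H\to P_j$. Since $\Lambda_n=\Lambda_0$, we make all choices for $j=n$ the same as for $j=0$.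

\emph{Step 1: normalization at $S$.} The half-plane $V=\{y<-v\}\subset P$ is simply connected and, by the lower bound, contained in every $P_j$. Fix a continuous section $\sigma_j\colon V\to\mathbb H$ of $q_j$. Given a horodisk at $S$, the set $\{y<-M'\}$ projects into it for large $M'$, so the connected set $\sigma_j(\{y<-M'\})$ lies in a single horoball $B$ over $S$. Composing with an element of $\mathrm{PSL}(2,\mathbb R)$, we may assume that $B$ is based at $\infty$. Then a ray in $V$ with height tending to $-\infty$ is mapped by $\sigma_j$ to a ray tending to $\infty$.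

Let $\hat h_j$ be the lift of $h|_{P_j}$ with $\hat h_j\sigma_j=\sigma_jh$; it exists because two lifts of $h|_V$ that agree at one point agree on $V$. It is a deck transformation of $p_j$, it is nontrivial because it covers $h$, and it maps $B$ to a component over the same horodisk that meets $B$, hence to $B$. By (H), $\hat h_j(\zeta)=\zeta+a$ with $a\in\mathbb R\setminus\{0\}$. We change the coordinate on $\mathbb H$ by a positive scaling and, if $a<0$, by $\zeta\mapsto-\bar\zeta$. These maps preserve horoballs, so (H) and its consequences remain valid, and holomorphy is not used again. Now $\hat h_j=\hat h$ is the map $\zeta\mapsto\zeta+1$ for every $j$. Let $E_j$ be the set of cusps over points of $\Lambda_j$. Then $E_j\subset\mathbb R$ by (C2), and $E_j+1=E_j$ by (C4).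

\emph{Step 2: lifting the generators.} The generator $s_j$ maps $P_j$ onto $P_{j+1}$, and it maps the connected set $U=\{y\le-M\}\subset V$ into $V$. Let $\hat s_j\colon\mathbb H\to\mathbb H$ be the lift ($q_{j+1}\hat s_j=s_jq_j$) with $\hat s_j\sigma_j=\sigma_{j+1}s_j$ on $U$. It is a homeomorphism. It commutes with $\hat h$: both $\hat s_j\hat h$ and $\hat h\hat s_j$ lift $s_jh=hs_j$, and on $U$
\[
\hat s_j\hat h\sigma_j=\hat s_j\sigma_jh=\sigma_{j+1}s_jh=\sigma_{j+1}hs_j=\hat h\sigma_{j+1}s_j=\hat h\hat s_j\sigma_j .
\]
By (C4), $\hat s_j$ induces a bijection $E_j\to E_{j+1}$ that commutes with $e\mapsto e+1$. It also sends the cusp $\infty$ to $\infty$: a downward vertical ray in $U$ is mapped by $s_j$ to a ray in $V$ with height tending to $-\infty$, because $s_j$ fixes the end $S$. Hence $\hat s_j$ maps a crosscut ending at $e\in E_j$ to a crosscut ending at $\hat s_j(e)$.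

\emph{Step 3: $\hat s_j$ is increasing on $E_j$.} Let $e<e'$ in $E_j$, and let $\omega,\omega'$ be the vertical lines in $\mathbb H$ over $e,e'$; they are crosscuts. The set $\hat s_j(\{\mathrm{Re}\,\zeta>e\})$ is a component of $\mathbb H\setminus\hat s_j\omega$. It contains $\hat s_j\hat h\omega=\hat h\hat s_j\omega$, which ends at $\hat s_j(e)+1$, so it is $\mathbb H^+(\hat s_j\omega)$. It also contains $\hat s_j\omega'$, so $\hat s_j(e')\ge\hat s_j(e)$, and equality is excluded by injectivity.

\emph{Step 4: base cusps.} We need a cusp whose position can be read off from the $x$-coordinate. Let $\lambda_j\in\Lambda_j$ have minimal height $y_j$, so $-v\le y_j\le\kappa_j$, and let $(x_j,y_j)$ be its lift with $x_j\in[0,1)$. By minimality the vertical line segment $r_j=\{(x_j,y):y<y_j\}$ lies in $P_j$. Let $\rho_j$ be its lift to $\mathbb H$ that contains $\sigma_j(r_j\cap V)$. By Step~1 and (C3), $\rho_j$ is a crosscut ending at some $e_j\in E_j$. For $m\in\mathbb Z$ the crosscut $\rho_j^m=\hat h^m\rho_j$ ends at $e_j+m$, covers $h^mr_j\subset\{x=x_j+m\}$, and contains $\sigma_j(h^mr_j\cap V)$. These crosscuts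 are pairwise disjoint, so $\rho_j^{m\pm1}\subset\mathbb H^\pm(\rho_j^m)$ by (J). We claim that
\begin{equation}\label{eq:sides}
\sigma_j(V\cap\{x>x_j+m\})\subset\mathbb H^+(\rho_j^m),\qquad\sigma_j(V\cap\{x<x_j+m\})\subset\mathbb H^-(\rho_j^m).
\end{equation}
Indeed, both sets on the left are connected and disjoint from $\rho_j^m$; the first meets $\rho_j^{m+1}$ and the second meets $\rho_j^{m-1}$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1]
\draw[dashed] (-0.1,0)--(4.1,0);
\node[right] at (4.05,0) {$y=-v$};
\draw[thick] (0.3,-1.2)--(0.3,0.6);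
\draw[thick] (3.7,-1.2)--(3.7,0.6);
\foreach \x in {0.3,1.15,2,2.85,3.7} \fill (\x,0.6) circle (1.6pt);
\foreach \x in {0.7,1.55,2.4,3.25} \fill (\x,1.5) circle (1.6pt);
\draw (1.7,-0.6) .. controls (1.7,0.6) and (1.0,0.9) .. (1.1,1.6) .. controls (1.15,2.2) and (2.3,2.3) .. (2.4,1.5);
\node at (1.75,2.3) {$\alpha$};
\node at (2.7,-0.7) {$V$};
\node[below] at (0.3,-1.2) {$h^{-m}r_{j+1}$};
\node[below] at (3.7,-1.2) {$h^{m}r_{j+1}$};
\draw (6.2,-1.2)--(11.2,-1.2);
\draw[thick] (6.8,-1.2) .. controls (6.4,0) and (7.3,0.8) .. (6.9,2.4);
\draw[thick] (10.4,-1.2) .. controls (10.0,0) and (10.9,0.8) .. (10.5,2.4);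
\draw (8.4,1.9) .. controls (7.6,0.8) and (9.6,0.3) .. (8.9,-1.2);
\node at (8.7,1.7) {$\hat\alpha$};
\node[right] at (6.95,2.2) {$\rho_{j+1}^{-m}$};
\node[right] at (10.5,2.2) {$\rho_{j+1}^{m}$};
\node[below] at (6.8,-1.2) {$e_{j+1}-m$};
\node[below] at (8.9,-1.2) {$\hat s_j(e_j)$};
\node[below] at (10.6,-1.2) {$e_{j+1}+m$};
\end{tikzpicture}
\caption{Left: the plane punctured at $\tilde\Lambda_{j+1}$ (dots). The arc $\alpha$ starts in the puncture-free region $V$, ends at a puncture, and avoids two vertical rays hanging from lowest punctures. Right: the universal cover $\mathbb H$, in which the lower end of the plane has become $\infty$. The lift $\hat\alpha$ is trapped between the lifts of the two rays, so its endpoint lies within $m$ of $e_{j+1}$.}\label{fig:trap}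
\end{figure}

\emph{Step 5: $|\hat s_j(e_j)-e_{j+1}|\le m$, where $m=c_v(\kappa_j)$.} See Figure~\ref{fig:trap}. Let $C=C_v(\kappa_j)$ and $\alpha=s_j(r_j\cap\{y\ge-M\})$. The points of $r_j\cap\{y\ge-M\}$ have heights in $[-M,\kappa_j]$ and $x$-coordinate $x_j\in[0,1)$, so the $x$-coordinates on $\alpha$ lie in $[-C,1+C)$. Since $m\ge C+1$ and $x_{j+1}\in[0,1)$, we have $x_{j+1}-m<-C$ and $x_{j+1}+m\ge1+C$. Thus
\[
\alpha\subset\{x_{j+1}-m<x<x_{j+1}+m\}.
\]
Let $\hat\alpha\subset\hat s_j\rho_j$ be the ray that covers $\alpha$. It is disjoint from $\rho_{j+1}^{\pm m}$. It starts at $\hat s_j\sigma_j(x_j,-M)=\sigma_{j+1}(s_j(x_j,-M))$ with $s_j(x_j,-M)\in V\cap\alpha$, so by \eqref{eq:sides} it starts in $\mathbb H^+(\rho_{j+1}^{-m})\cap\mathbb H^-(\rho_{j+1}^m)$, and it stays there. It tends to $\hat s_j(e_j)$, so $e_{j+1}-m\le\hat s_j(e_j)\le e_{j+1}+m$.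

\emph{Step 6: conclusion.} By Lemma~\ref{lem:area}, $\hat s_{n-1}\cdots\hat s_0$ is a lift of $h^k$ with $|k|=|d|\,|\mathrm{area}(\eta)|$. Choose $M''\ge M$ so large that all partial products $s_{j-1}\cdots s_0$ map $\{y<-M''\}$ into $U$. On $\{y<-M''\}$ we then have $\hat s_{n-1}\cdots\hat s_0\sigma_0=\sigma_ns_{n-1}\cdots s_0=\sigma_0h^k=\hat h^k\sigma_0$. Hence $\hat s_{n-1}\cdots\hat s_0=\hat h^k$, which sends $e_0$ to $e_0+k$. Lemma~\ref{lem:line}, with $\varphi_j=\hat s_j|_{E_j}$ and $m_j=c_v(\kappa_j)$, gives the inequality.
\end{proof}

\section{Good directions}\label{sec:good}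

We look for $T\in\mathbb Z^2$ such that $(-nT)z\to S$ for every $z\in A$. In the basic example the height of $\gamma z$ is $y(z)+\langle e_2,\gamma\rangle$, and the condition is $\langle e_2,T\rangle>0$. In general the height along an orbit is not a linear function of $\gamma$. What can be kept is a one-sided shadow of linearity: a half-plane of elements $\gamma$ that do not bring a given point below height $0$.

Let $D=\{y<0\}\subset A$. By Lemma~\ref{lem:ends} there is $\kappa>0$ with $s(\{y\le0\})\subset\{y<\kappa\}$ for the four generators $s$. Let $K=\{0\le y\le\kappa\}$, a compact set. Every generator maps $D$ into $D\cup K$: a point that leaves $D$ by a unit step lands in $K$.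

\begin{definition}\label{def:good}
A unit vector $\nu\in S^1\subset\mathbb R^2$ is a \emph{good direction} if there is $z\in K$, a \emph{witness} for $\nu$, with $\gamma z\notin D$ for all $\gamma\in\mathbb Z^2$ such that $\langle\nu,\gamma\rangle>0$. The set of good directions is $\mathcal N$.
\end{definition}

\begin{example}\label{ex:good}
(1) Let $f(x,y)=(x+y,y+\omega)$ with $\omega\in\mathbb R$, and $g=g_0$; Lemma~\ref{lem:lift}(ii) holds with $d=1$. The height of $\gamma z$ is $y(z)+\langle(\omega,1),\gamma\rangle$, so $\nu_0=(\omega,1)/\sqrt{1+\omega^2}$ is good, with any witness. If $\nu\ne\nu_0$, the open cone $\{\xi:\langle\nu,\xi\rangle>0>\langle\nu_0,\xi\rangle\}$ contains $\nu-\nu_0$, hence a lattice point $\gamma$, and a multiple of $\gamma$ takes any given point into $D$. So $\mathcal N=\{\nu_0\}$, and the slope may be irrational.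

(2) Let $f=\tilde f$ be the map of Example~\ref{ex:sine} and $g=g_0$. For the images $z_0,z_+,z_-$ in $A$ of $(0,0)$, $(\frac14,0)$, $(\frac34,0)$ we have $Fz_0=z_0$, $Fz_+=Gz_+$ and $Fz_-=G^{-1}z_-$, because $\tilde f(\frac14,0)=(\frac54,1)$ and $\tilde f(\frac34,0)=(-\frac14,-1)$. So $(a,b)$ takes these points to heights $b$, $b+a$, $b-a$, and $(0,1)$, $(1,1)/\sqrt2$, $(-1,1)/\sqrt2$ are good.

(3) If we allowed $d=0$ and took $f=g=\mathrm{id}$, every direction would be good.
\end{example}

A good direction is an obstruction: it excludes a closed half-plane of candidates.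

\begin{lemma}\label{lem:obstruction}
If $T\in\mathbb Z^2$ satisfies $(-nT)z\to S$ as $n\to\infty$ for every $z\in A$, then $\langle\nu,T\rangle>0$ for all $\nu\in\mathcal N$.
\end{lemma}

\begin{proof}
Let $\nu\in\mathcal N$ have witness $z$ and suppose $\langle\nu,T\rangle\le0$. Choose $\beta\in\mathbb Z^2$ with $\langle\nu,\beta\rangle>0$. Then $\langle\nu,\beta-nT\rangle>0$, so $(\beta-nT)z\notin D$ for all $n\ge0$. But $(\beta-nT)z=\beta\bigl((-nT)z\bigr)\to S$, since $\beta$ fixes $S$.
\end{proof}

\begin{lemma}\label{lem:closed}
The set $\mathcal N$ is compact.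
\end{lemma}

\begin{proof}
Let $\nu_n\to\nu$ with $\nu_n\in\mathcal N$ and witnesses $z_n$; after passing to a subsequence, $z_n\to z\in K$. If $\langle\nu,\gamma\rangle>0$, then $\langle\nu_n,\gamma\rangle>0$ and $y(\gamma z_n)\ge0$ for large $n$, so $y(\gamma z)\ge0$. Thus $z$ is a witness for $\nu$.
\end{proof}

We now show that the obstructions do not exclude everything. The idea is that of Corollary~\ref{cor:unbounded}. If good directions surround the origin, take a large convex polygon with these directions as inward normals. Seen from a point on the side with normal $\nu$, the whole polygon lies in the half-plane $\langle\nu,\cdot\rangle\ge0$. So a point that is at the witness for $\nu$ when the loop is on that side stays high during the entire loop, and the winding inequality applies. Since the sides need not be lattice paths, we approximate them, and we allow a margin in the half-planes.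

\begin{lemma}\label{lem:margin}
There is $v>0$ such that $y(\gamma z)\ge-v$ whenever $z$ is a witness for some $\nu\in\mathcal N$ and $\gamma\in\mathbb Z^2$ satisfies $\langle\nu,\gamma\rangle>-9$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:ends} there is $v>0$ such that $y\ge-v$ on the finitely many sets $(-\beta)\{y\ge0\}$, $|\beta|\le11$. Given $\nu,z,\gamma$, choose $\beta\in\mathbb Z^2$ with $|\beta-10\nu|\le\frac{\sqrt2}2$. Then $|\beta|\le11$ and $\langle\nu,\beta\rangle>9$, so $\langle\nu,\gamma+\beta\rangle>0$. Hence $(\gamma+\beta)z\in\{y\ge0\}$ and $\gamma z\in(-\beta)\{y\ge0\}$.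
\end{proof}

\begin{lemma}\label{lem:approx}
Let $\Pi\subset\mathbb R^2$ be a convex polygon with perimeter $\ell\ge1$. There are points $p_1,\dots,p_J$ in cyclic order on $\partial\Pi$, equally spaced along $\partial\Pi$ with spacing in $[\frac12,1]$, and a lattice loop $\eta$ whose sites are divided into pieces $1,\dots,J$, such that:
\begin{enumerate}
\item[(i)] piece $i$ has between $1$ and $3$ sites, all within distance $4$ of $p_i$;
\item[(ii)] $\eta$ has at most $6\ell$ sites;
\item[(iii)] $|\mathrm{area}(\eta)|\ge\mathrm{area}(\Pi)-18\ell$.
\end{enumerate}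
\end{lemma}

\begin{proof}
Let $J=\lceil\ell\rceil\le2\ell$, so the spacing $\ell/J$ lies in $[\frac12,1]$; order the $p_i$ counterclockwise, with indices modulo $J$. Choose lattice points $q_i$ with $|q_i-p_i|\le\frac{\sqrt2}2$. Then $|q_i-q_{i+1}|\le1+\sqrt2$, so the $\ell^1$-distance from $q_i$ to $q_{i+1}$ is an integer at most $\sqrt2(1+\sqrt2)<4$, that is, at most $3$. Join $q_i$ to $q_{i+1}$ by a shortest lattice path if $q_i\ne q_{i+1}$, and by $q_i,q_i+e_1,q_i$ otherwise. Piece $i$ consists of the sites of this path other than the final one. They are within $2$ of $q_i$, which gives (i), and there are at most $3J\le6\ell$ sites in all.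

For (iii), let $c_i$ be the closed curve that follows $\partial\Pi$ from $p_i$ to $p_{i+1}$, the segment to $q_{i+1}$, the lattice path backward to $q_i$, and the segment to $p_i$. The segments cancel in the sum, so $\mathrm{area}(\Pi)-\mathrm{area}(\eta)$ is the sum of the signed areas of the $c_i$. Each $c_i$ has length at most $1+\sqrt2+3<6$. Its signed area is $\frac12\oint\det(\xi-o,d\xi)$ for any point $o$; taking $o$ on the curve we have $|\xi-o|\le3$, so the modulus is at most $\frac12\cdot3\cdot6=9$. The total is at most $9J\le18\ell$.
\end{proof}

\begin{proposition}\label{prop:hull}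
$0\notin\mathrm{conv}\,\mathcal N$.
\end{proposition}

\begin{proof}
Let $v$ be as in Lemma~\ref{lem:margin}, and suppose $0\in\mathrm{conv}\,\mathcal N$. By Carath\'eodory's theorem, $0$ lies in the convex hull of at most three points of $\mathcal N$. A minimal such set consists either of two antipodal vectors, or of three vectors with $0$ in the interior of the triangle they span: three distinct points of a circle are not collinear, and by minimality $0$ is not on a side.

We first isolate the estimate common to both cases. Let $\Pi$ be a convex polygon with its loop $\eta$ from Lemma~\ref{lem:approx}. Suppose that $\nu\in\mathcal N$ has witness $z$, that $\langle\nu,\cdot\rangle\ge-\lambda$ on $\Pi$, and that the site $\eta_j$ belongs to a piece $i$ with $\langle\nu,p_i\rangle=-\lambda$. Then $\langle\nu,\eta_j\rangle\le-\lambda+4$, while $\langle\nu,\eta_k\rangle\ge-\lambda-4$ for every site $\eta_k$. So $\langle\nu,\eta_k-\eta_j\rangle\ge-8$, and Lemma~\ref{lem:margin} gives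
\begin{equation}\label{eq:runner}
y\bigl(\eta_k(-\eta_j)z\bigr)\ge-v\quad\text{for all }k .
\end{equation}

\emph{Three directions} $\nu_1,\nu_2,\nu_3$, with witnesses $z_1,z_2,z_3$. The set $\Pi_1=\{\xi:\langle\nu_i,\xi\rangle\ge-1,\ i=1,2,3\}$ contains the unit disk. It is bounded: if the disk of radius $\delta$ about $0$ lies in the convex hull of the $\nu_i$, then $\langle-\delta\xi/|\xi|,\xi\rangle\ge-1$, so $|\xi|\le1/\delta$, for $\xi\in\Pi_1\setminus\{0\}$. Hence $\Pi_1$ is a triangle with sides on the lines $\langle\nu_i,\xi\rangle=-1$; let $\ell_1$ be its perimeter. For $L\ge1$ take the loop of $\Pi=L\Pi_1$. For each site $\eta_j$ choose $i(j)$ such that the point of its piece lies on the side $\langle\nu_{i(j)},\cdot\rangle=-L$, and let $\Lambda=\{(-\eta_j)z_{i(j)}\}_j$. By \eqref{eq:runner}, $\eta_k\Lambda\subset\{y\ge-v\}$, and $\eta_k\Lambda$ contains $z_{i(k)}$, of height at most $\kappa$. Proposition~\ref{prop:winding} gives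
\[
|d|\,\bigl(L^2\,\mathrm{area}(\Pi_1)-18L\ell_1\bigr)\le6L\ell_1\,c_v(\kappa),
\]
which is false for large $L$.

\emph{Two directions} $\nu,-\nu$, with witnesses $z_+,z_-$. Now the half-planes cut out a strip, and a loop must cross it twice without a witness for the crossing sides. We take a long rectangle, so that the crossings have a cost that does not depend on the length; this is why the heights $\kappa_j$ in Proposition~\ref{prop:winding} are allowed to vary. Let $\nu^\perp$ be a unit vector orthogonal to $\nu$ and, for $w,L\ge1$,
\[
\Pi=\{\xi:|\langle\nu,\xi\rangle|\le w,\ |\langle\nu^\perp,\xi\rangle|\le L\},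
\]
with area $4wL$ and perimeter $4(w+L)$. The \emph{long sides} are the closed sides $\langle\pm\nu,\cdot\rangle=-w$, of length $2L$, and we assign to them the witnesses $z_\pm$. A piece $i$ and its sites are \emph{long} if $p_i$ lies on a long side, and \emph{short} otherwise. There are at most $24(w+L)$ sites. Each of the two remaining open sides has length $2w$ and contains at most $4w+1$ of the $p_i$, so at most $6(4w+1)$ sites are short. Let $\Lambda$ be the set of points $(-\eta_j)z_{(j)}$, where $\eta_j$ is a long site and $z_{(j)}$ is the witness assigned to its side. By \eqref{eq:runner} with $\lambda=w$, $\eta_k\Lambda\subset\{y\ge-v\}$ for all $k$. If $\eta_k$ is long, $\eta_k\Lambda$ contains $z_{(k)}\in K$. If $\eta_k$ is short, in piece $i$, go along $\partial\Pi$ from $p_i$ to the nearer corner (distance at most $w$) and on to the first point $p_{i'}$ at or past the corner. It is at most $1\le2L$ past the corner, hence on a long side, and $|p_i-p_{i'}|\le w+1$. A site $\eta_j$ of piece $i'$ is long and $|\eta_k-\eta_j|\le w+9$. So $\eta_k\Lambda$ contains $(\eta_k-\eta_j)z_{(j)}$, of height at most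
\[
\kappa_w=\max\{y(\beta z):z\in K,\ \beta\in\mathbb Z^2,\ |\beta|\le w+9\}.
\]
Proposition~\ref{prop:winding} gives
\[
|d|\,\bigl(4wL-72(w+L)\bigr)\le24(w+L)\,c_v(\kappa)+6(4w+1)\,c_v(\kappa_w).
\]
Here $v$ and $\kappa$ do not depend on $w$ or $L$, and $\kappa_w$ does not depend on $L$. Dividing by $L$ and letting $L\to\infty$, we get $|d|(4w-72)\le24\,c_v(\kappa)$ for every $w\ge1$, which is false.
\end{proof}

\begin{corollary}\label{cor:cone}
The set $\mathcal C=\{\xi\in\mathbb R^2:\langle\nu,\xi\rangle>0\text{ for all }\nu\in\mathcal N\}$ is nonempty, open, convex and invariant under positive scaling. It contains a primitive lattice point.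
\end{corollary}

\begin{proof}
If $\mathcal N=\emptyset$ (a case excluded in Section~\ref{sec:cone}), then $\mathcal C=\mathbb R^2$. Otherwise $\mathcal C$ is the set where the continuous function $\xi\mapsto\min_{\nu\in\mathcal N}\langle\nu,\xi\rangle$ is positive, so it is open; convexity and scaling are immediate from the definition. The convex hull of the compact set $\mathcal N$ is compact; its point $\xi_0$ nearest to $0$ is nonzero by Proposition~\ref{prop:hull} and satisfies $\langle\nu,\xi_0\rangle\ge|\xi_0|^2>0$ for all $\nu\in\mathcal N$. So $\mathcal C$ is nonempty, contains a nonzero rational point, and contains the primitive lattice point on the ray through it.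
\end{proof}

\section{Lattice points of the cone act properly}\label{sec:proper}

Fix $T\in\mathcal C\cap\mathbb Z^2$, $T\neq0$. We prove the converse of Lemma~\ref{lem:obstruction}. The absence of good directions in the half-circle
\[
Q=\{\nu\in S^1:\langle\nu,T\rangle\le0\}
\]
gives only upper bounds for heights. We first obtain such a bound on a whole sector around $-T$. A sector, unlike a ray, contains arbitrarily large disks, and this lets Corollary~\ref{cor:unbounded} convert the upper bound into escape to $S$.

\begin{lemma}\label{lem:moves}
There are $R\ge1$ and $0<\varepsilon\le1/\sqrt2$ such that for all $z\in D\cup K$ and $\nu\in Q$ there is $\gamma\in\mathbb Z^2$ with $|\gamma|\le R$, $\langle\nu,\gamma\rangle\ge\varepsilon$ and $\gamma z\in D\cup K$.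
\end{lemma}

\begin{proof}
Let $(z,\nu)\in K\times Q$. Since $\nu\notin\mathcal N$, the point $z$ is not a witness, so there is $\gamma$ with $\langle\nu,\gamma\rangle>0$ and $\gamma z\in D$. As $D$ is open, $\gamma z'\in D$ and $\langle\nu',\gamma\rangle>\frac12\langle\nu,\gamma\rangle$ for all $(z',\nu')$ in a neighborhood of $(z,\nu)$. Cover the compact set $K\times Q$ by finitely many such neighborhoods, belonging to $(z_i,\nu_i,\gamma_i)$. Let $R$ be the maximum of $1$ and the $|\gamma_i|$, and $\varepsilon$ the minimum of $1/\sqrt2$ and the $\frac12\langle\nu_i,\gamma_i\rangle$. This settles $z\in K$. For $z\in D$ take $\gamma\in\{\pm e_1,\pm e_2\}$ with $\langle\nu,\gamma\rangle=\max(|\nu_1|,|\nu_2|)\ge1/\sqrt2$; it maps $D$ into $D\cup K$.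
\end{proof}

We want to walk from $0$ to a bounded neighborhood of a far target $\tau$ while the point stays in $D\cup K$. At each step we may choose a direction $\nu\in Q$, and we receive a step that advances along $\nu$ but is otherwise uncontrolled. Always choosing the direction $e$ of $\tau$ would allow a linear drift sideways. We choose instead the gradient direction of the function $\Phi=\mu l-m^2/2$, where $l$ and $m$ are the coordinates along and across $e$. It tilts back toward the axis as $|m|$ grows. The tilt must stay below a right angle to keep $\nu$ in $Q$, and this determines the width of the sector. Let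
\[
\mu=R^2/\varepsilon,\qquad B=\mu R/\varepsilon+R,\qquad\theta=\arctan(\mu/B)>0,
\]
and let $\mathcal S$ be the set of $\tau\in\mathbb Z^2\setminus\{0\}$ making an angle at most $\theta$ with $-T$.

\begin{lemma}\label{lem:steer}
There is $M_1$ with $y(\tau z)\le M_1$ for all $\tau\in\mathcal S$ and all $z\in D\cup K$.
\end{lemma}

\begin{proof}
Let $M_1$ be an upper bound for the height on the finitely many sets $\beta(D\cup K)$, $|\beta|\le B+R$ (Lemma~\ref{lem:ends}). Fix $\tau$ and $z$. Let $e=\tau/|\tau|$, let $e^\perp$ be a unit vector orthogonal to $e$, and write $\xi=le+me^\perp$ for $\xi\in\mathbb R^2$. We construct $\pi_0=0,\pi_1,\pi_2,\dots$ in $\mathbb Z^2$, with coordinates $(l_n,m_n)$, such that $\pi_nz\in D\cup K$ and $|m_n|\le B$. Given $\pi_n$, let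
\[
\nu=\frac{\mu e-m_ne^\perp}{\sqrt{\mu^2+m_n^2}} .
\]
Its angle with $e$ is $\arctan(|m_n|/\mu)\le\arctan(B/\mu)=\frac\pi2-\theta$, so its angle with $-T$ is at most $\frac\pi2$, and $\nu\in Q$. Let $\gamma=\gamma_le+\gamma_me^\perp$ be given by Lemma~\ref{lem:moves} for the point $\pi_nz$ and this $\nu$, and set $\pi_{n+1}=\pi_n+\gamma$. Then $\pi_{n+1}z\in D\cup K$, $|\gamma|\le R$, and
\begin{equation}\label{eq:step}
\mu\gamma_l-m_n\gamma_m\ge\varepsilon\sqrt{\mu^2+m_n^2}.
\end{equation}

\emph{The walk stays near the axis.} If $|m_n|\le\mu R/\varepsilon$, then $|m_{n+1}|\le\mu R/\varepsilon+R=B$. If $|m_n|>\mu R/\varepsilon$, then \eqref{eq:step} gives $m_n\gamma_m\le\mu R-\varepsilon|m_n|<0$, so $\gamma_m$ and $m_n$ have opposite signs. Also $|\gamma_m|\le R\le\mu R/\varepsilon<|m_n|$, because $\mu/\varepsilon=R^2/\varepsilon^2\ge1$. Hence $|m_{n+1}|<|m_n|\le B$.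

\emph{The walk advances.} With $\Phi=\mu l-m^2/2$, inequality \eqref{eq:step} gives
\[
\Phi(\pi_{n+1})-\Phi(\pi_n)=\mu\gamma_l-m_n\gamma_m-\gamma_m^2/2\ge\varepsilon\mu-R^2/2=R^2/2 .
\]
So $\mu l_n\ge\Phi(\pi_n)\to\infty$.

Since $l_0=0<|\tau|$ and $|l_{n+1}-l_n|\le R$, the first $n$ with $l_n\ge|\tau|$ has $l_n\le|\tau|+R$. Then $|\tau-\pi_n|\le B+R$, and $\tau z=(\tau-\pi_n)(\pi_nz)$ has height at most $M_1$.
\end{proof}

\begin{proposition}\label{prop:proper}
Let $T\in\mathcal C\cap\mathbb Z^2$, $T\ne0$, and let $M\in\mathbb R$.
\begin{enumerate}
\item[(a)] $(-nT)(D\cup K)\subset\{y<-M\}$ for all large $n$.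
\item[(b)] For every compact $K'\subset A$, $(-nT)K'\subset\{y<-M\}$ for all large $n$.
\item[(c)] $T$ is proper.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Otherwise there are $n_j\to\infty$ and $z_j\in D\cup K$ such that $z_j'=(-n_jT)z_j$ has height at least $-M$. Its height is at most $M_1$ by Lemma~\ref{lem:steer}, so after passing to a subsequence $z_j'\to z'\in A$. Fix $\gamma\in\mathbb Z^2$. The direction of $\gamma-n_jT$ converges to that of $-T$, so $\gamma-n_jT\in\mathcal S$ and $y(\gamma z_j')=y((\gamma-n_jT)z_j)\le M_1$ for large $j$. Hence $y(\gamma z')\le M_1$ for every $\gamma$, contradicting Corollary~\ref{cor:unbounded}.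

(b) We first show that the open sets $(nT)D$, $n\ge0$, cover $A$. Let $z\in A$. By Corollary~\ref{cor:unbounded} there is $\gamma$ with $\gamma z\in D$, and by Lemma~\ref{lem:ends} there is $M'$ with $(-\gamma)\{y<-M'\}\subset D$. By (a), $(-nT)z=(-\gamma)(-nT)(\gamma z)\in D$ for large $n$. Now $K'$ is covered by finitely many sets $(n_iT)D$, so $(-nT)K'\subset\bigcup_i(-(n-n_i)T)D$, and (a) applies to each term.

(c) Choose $M$ with $K'\subset\{y\ge-M\}$. By (b), $(-nT)K'\cap K'=\emptyset$ for large $n$, and applying $nT$ gives $K'\cap(nT)K'=\emptyset$.
\end{proof}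

\section{The ends and the torus}\label{sec:torus}

We now remove the standing assumption.

\begin{lemma}\label{lem:bothends}
Every element of $\mathbb Z^2$ fixes both ends of $A$.
\end{lemma}

\begin{proof}
The elements fixing both ends form a subgroup $Z_0\subset\mathbb Z^2$ of index $1$ or $2$. Suppose the index is $2$. A basis of $Z_0$ has determinant $\pm2$, so elements $f_1,g_1\in\mathcal G$ over it satisfy $[f_1,g_1]=h^{\pm2d}$ by \eqref{eq:bilinear}. They commute with $h$ and fix the ends, so Sections~\ref{sec:winding}--\ref{sec:proper} apply to $(f_1,g_1,h)$. Corollary~\ref{cor:cone} and Proposition~\ref{prop:proper}(b) give $T\in Z_0$ with $(-nT)z\to S$ for every $z\in A$. Let $\beta\in\mathbb Z^2\setminus Z_0$; it exchanges the ends. Then $(-nT)(\beta z)\to S$, but $(-nT)(\beta z)=\beta\bigl((-nT)z\bigr)\to N$, a contradiction.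
\end{proof}

This is Theorem~\ref{thm:strong}(b), and Sections~\ref{sec:winding}--\ref{sec:proper} now apply to $(f,g,h)$ without any assumption. To pass from a proper element to a torus we use three standard facts about surfaces (connected, Hausdorff, second countable, without boundary). The quotient of a surface by a free and properly discontinuous action is a surface, and the quotient map is a covering. A noncompact surface has free fundamental group. Among closed surfaces, only the torus has fundamental group $\mathbb Z^2$.

\begin{proposition}\label{prop:torus}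
Let $T=(a',b')\in\mathbb Z^2$ be primitive and proper, and let $t\in\mathcal G$ lie over $T$. Then there are $u\in\mathcal G$ and $\Psi\in\mathrm{Homeo}(\mathbb R^2)$ such that $[u,t]=h^d$, $\mathcal G=\langle u,t,h\rangle$, $\Psi h\Psi^{-1}=h_0$, $\Psi t\Psi^{-1}=g_0$, and $\Psi u\Psi^{-1}$ is a lift of a torus homeomorphism homotopic to the map induced by $L_d$.
\end{proposition}

\begin{proof}
Since $T$ is primitive there are integers $a,b$ with $ab'-a'b=1$. Let $u=f^ag^b$. Then $[u,t]=h^d$ by \eqref{eq:bilinear}. As $(a,b)$ and $T$ form a basis of $\mathcal G/\langle h\rangle\cong\mathbb Z^2$, we have $\langle u,t,h\rangle=\mathcal G$.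

Since $T$ is proper, $\Sigma=A/\langle T\rangle$ is a surface and $A\to\Sigma$ is a covering. The composite $P\to A\to\Sigma$ is a covering (small disks in $\Sigma$ are evenly covered), and it is universal. The group $\langle h,t\rangle$ consists of deck transformations and is transitive on fibers; since the deck group acts freely, it is the whole deck group. It is isomorphic to $\mathbb Z^2$ with basis $h,t$: these commute, and $t^ih^l=1$ gives $iT=0$, so $i=0$, and then $l=0$. Thus $\pi_1(\Sigma)\cong\mathbb Z^2$, which is not free, so $\Sigma$ is closed, hence a torus. A homeomorphism $\Sigma\to\mathbb T^2$ lifts to a homeomorphism $\Psi_0\colon P\to\mathbb R^2$ that conjugates the deck group $\langle h,t\rangle$ onto the group of integer translations. So $h$ and $t$ become translations by vectors $w_1,w_2$ forming a basis of $\mathbb Z^2$. Composing $\Psi_0$ with the element of $\mathrm{GL}(2,\mathbb Z)$ that sends $w_i$ to $e_i$ gives $\Psi$ with $\Psi h\Psi^{-1}=h_0$ and $\Psi t\Psi^{-1}=g_0$. Finally $\tilde f=\Psi u\Psi^{-1}$ commutes with $h_0$ and $[\tilde f,g_0]=h_0^d$, so Lemma~\ref{lem:lift} applies.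
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}(a) and Theorem~\ref{thm:main}]
By Corollary~\ref{cor:cone} there is a primitive lattice point $T\in\mathcal C$, and it is proper by Proposition~\ref{prop:proper}(c). Proposition~\ref{prop:torus} gives $u,t,\Psi$ with $\Psi\mathcal G\Psi^{-1}=\langle\tilde f,g_0,h_0\rangle$, which is Theorem~\ref{thm:strong}(a). In the setting of Theorem~\ref{thm:main}, $d=1$ and $h=[f,g]=[u,t]$, so $\phi(H)=\langle f,g\rangle=\mathcal G=\langle u,t\rangle$ and $\Psi\phi(H)\Psi^{-1}=\langle\tilde f,g_0\rangle$.
\end{proof}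

\section{The proper elements}\label{sec:cone}

It remains to prove parts (c) and (d) of Theorem~\ref{thm:strong}. Lemma~\ref{lem:obstruction} concerns elements that push every point to $S$, while properness says only that compact sets leave compact sets. The next lemma connects the two; it uses that the ends are fixed.

\begin{lemma}\label{lem:toS}
If $T\in\mathbb Z^2$ is proper, then for $T'=T$ or $T'=-T$ we have $(-nT')z\to S$ as $n\to\infty$ for every $z\in A$.
\end{lemma}

\begin{proof}
Let $A_M=\{|y|\le M\}$, a compact connected set. By Lemma~\ref{lem:ends} there is $M_0>0$ such that $\pm T$ map $\{y\le0\}$ into $\{y<M_0\}$ and $\{y\ge0\}$ into $\{y>-M_0\}$. Let $M\ge M_0$ and $T'=\pm T$. For large $n$ the connected set $(nT')A_M$ is disjoint from $A_M$, so it lies in $\{y<-M\}$ or in $\{y>M\}$. By the choice of $M_0$, $T'$ maps no point of either set into the other, so the side is the same for $n$ and $n+1$, and is therefore constant for large $n$. It does not depend on $M$: if $M\le M'$ and $(nT')A_{M'}\subset\{y<-M'\}$, then $(nT')A_M\subset\{y<-M\}$, and the same holds on the upper side. Since the $A_M$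 exhaust $A$, for each sign there is an end $\mathcal E_\pm\in\{S,N\}$ such that $(\pm nT)z\to\mathcal E_\pm$ for all $z\in A$. We must show that $\mathcal E_+$ and $\mathcal E_-$ are not both $N$.

Suppose they are. The circle $\Gamma=\{y=0\}$ lies in $A_{M_0}$, so for some $n$ both $(nT)\Gamma$ and $(-nT)\Gamma$ lie in $\{y>0\}$. The connected set $\{y\le0\}$ is disjoint from $(\pm nT)\Gamma$, so it lies in one of the two components $(\pm nT)\{y<0\}$ and $(\pm nT)\{y>0\}$ of the complement. Both $\{y\le0\}$ and $(\pm nT)\{y<0\}$ contain all points of sufficiently negative height, because $\pm nT$ fixes $S$. Hence $\{y\le0\}\subset(\pm nT)\{y<0\}$. Taking complements, $(\pm nT)\{y\ge0\}\subset\{y>0\}$, and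
\[
\{y\ge0\}=(nT)(-nT)\{y\ge0\}\subset(nT)\{y>0\}\subset\{y>0\},
\]
which is false.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}(c)]
Compactness of $\mathcal N$ is Lemma~\ref{lem:closed}, and $0\notin\mathrm{conv}\,\mathcal N$ is Proposition~\ref{prop:hull}. Suppose $\mathcal N=\emptyset$. Then $\mathcal C=\mathbb R^2$, and Proposition~\ref{prop:proper}(a) applies to both $T$ and $-T$ for any $T\ne0$. So for some $n$ both $(nT)(D\cup K)$ and $(-nT)(D\cup K)$ lie in $D$, and
\[
D\cup K=(nT)(-nT)(D\cup K)\subset(nT)D\subset D,
\]
which is false since $K$ is nonempty and disjoint from $D$. Hence $\mathcal N\ne\emptyset$.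

If $\langle\nu,T\rangle$ has constant strict sign on $\mathcal N$, then $T\neq0$ and $T$ or $-T$ lies in $\mathcal C$. By Proposition~\ref{prop:proper}(c) that element is proper, and $T$ is proper if and only if $-T$ is. Conversely, if $T$ is proper, Lemmas~\ref{lem:toS} and~\ref{lem:obstruction} give $\langle\nu,T'\rangle>0$ on $\mathcal N$ for $T'=T$ or $T'=-T$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}(d)]
The properties of $\mathcal C$ are in Corollary~\ref{cor:cone}. Let $t$ lie over a primitive lattice point $T\in\mathcal C\cup(-\mathcal C)$. By (c), $T$ is proper, and Proposition~\ref{prop:torus} gives $\Psi$ as in (a) with $\Psi t\Psi^{-1}=g_0$. Conversely, let $\Psi$ be as in (a) with $\Psi t\Psi^{-1}=g_0$, let $t$ lie over $T$, and put $u=\Psi^{-1}\tilde f\Psi\in\mathcal G$. Then $\langle u,t,h\rangle=\mathcal G$, so the images of $u$ and $t$ generate $\mathcal G/\langle h\rangle\cong\mathbb Z^2$, and $T$ is primitive. Since $\Psi h\Psi^{-1}=h_0$, the map $\Psi$ induces a homeomorphism $A\to\mathbb R^2/\langle h_0\rangle$ that conjugates the action of $T$ to the map induced by $g_0$.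 That map raises the height by $1$, so $T$ is proper, and $T\in\mathcal C\cup(-\mathcal C)$ by (c).
\end{proof}

\begin{remark}\label{rem:intrinsic}
The definition of $\mathcal N$ involves the height function and the number $\kappa$, but the lattice points of $\mathcal C$ have an intrinsic description: by Proposition~\ref{prop:proper}(b) and Lemma~\ref{lem:obstruction}, they are the $T\in\mathbb Z^2$ with $(-nT)z\to S$ for every $z\in A$.
\end{remark}

\begin{example}\label{ex:cones}
In Example~\ref{ex:good}(1), $\mathcal C$ is the half-plane $\{\omega a+b>0\}$, and $(a,b)$ is proper exactly when $\omega a+b\ne0$. In Example~\ref{ex:good}(2), the three good directions found there give $\mathcal C\subset\{b>|a|\}$. On the other hand, $F^{\pm1}$ changes heights by at most $1$, so a lattice point $T=(a,b)$ with $b>|a|$ raises every height by at least $b-|a|\ge1$, and $T\in\mathcal C$ by Remark~\ref{rem:intrinsic}. Every point of $\{b>|a|\}$ is a positive combination of two such lattice points, so $\mathcal C=\{b>|a|\}$. The elements that can be conjugated to $g_0$ are those over primitive $(a,b)$ with $|b|>|a|$; the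 generators $\tilde f$ and $\tilde fg_0$ of Example~\ref{ex:sine} lie over $(1,0)$ and $(1,1)$, outside this set.
\end{example}

\begin{thebibliography}{1}

\bibitem{Parkhe}
Kiran Parkhe, \emph{When actions of amenable groups can be lifted to the universal cover}, arXiv:1409.6422 (2014).

\end{thebibliography}
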